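# A sentence that separates the hyperfinite factor from the infinitely generic embeddable factors

## 1. The theorem and its sentence

Throughout, $\mathcal R$ is the hyperfinite II$_1$ factor, $\mathcal U$ is a nonprincipal ultrafilter on $\mathbb N$, and all II$_1$ factors are separable unless they are ultrapowers or ultraproducts. A II$_1$ factor is *embeddable* if it embeds into $\mathcal R^{\mathcal U}$. We write $\mathrm{Ball}(M)$ for the operator-norm unit ball, $\|x\|_2=\tau(x^*x)^{1/2}$, $[a,b]=ab-ba$, and $a\mathbin{\dot-}b=\max(a-b,0)$.

Let $\Gamma=SL_3(\mathbb Z)$, let $s_1,\dots,s_m$ ($m=6$) be the elementary matrices generating $\Gamma$, and let $\kappa>0$ be a constant such that for every unitary representation $\pi$ of $\Gamma$ and every vector $\xi$,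
$$\|\xi-P_{\rm inv}\xi\|\le\kappa^{-1}\sum_{i=1}^m\|\pi(s_i)\xi-\xi\|, \tag{1}$$
where $P_{\rm inv}$ is the projection onto the $\pi(\Gamma)$-invariant vectors. Such a $\kappa$ exists because $\Gamma$ has property (T). Put $L=2/\kappa$ and $\delta=1/100$. With all suprema and infima over unit balls, let
$$\beta_M(y,b)=\sup_{c}\Big(\|[c,b]\|_2\mathbin{\dot-} L\sum_{i=1}^m\|[c,y_i]\|_2\Big),\qquad e(u,g)=\|[u,g]\|_2, \tag{2}$$
$$\Phi_M(y,w)=\sup_{g}\inf_{z}\max\Big\{\beta_M(w,z),\ \sup_{u}\min\big(\delta\mathbin{\dot-}\beta_M(y,u),\ |e(u,z)-e(u,g)|\mathbin{\dot-}15\delta\big)\Big\}, \tag{3}$$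
$$\theta=\sup_{y}\inf_{w}\Phi(y,w), \tag{4}$$
where $y$ and $w$ are $m$-tuples and $b,c,g,z,u$ are single elements.

**Theorem 1.** Let $\mathcal G$ be any class of embeddable factors such that

(i) every embeddable factor embeds into some member of $\mathcal G$;

(ii) every embedding between members of $\mathcal G$ is elementary.

Then no $G\in\mathcal G$ is elementarily equivalent to $\mathcal R$; in particular $\mathcal R\notin\mathcal G$. Precisely, $\theta^{\mathcal R}=0$, while $\theta^{G}\ge\frac1{400}$ for every $G\in\mathcal G$.

The *infinitely generic embeddable factors* form the maximal class with properties (i) and (ii). So the theorem answers a question from Isaac Goldbring, "On Popa's factorial commutant embedding problem", arXiv:2003.10004 (2020): is $\mathcal R$ an infinitely generic embeddable factor? It is not, and it does not even have the same theory as one. Maximality of the class plays no role.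

The Continuum Hypothesis is a standing assumption of the setting. The argument below is arranged so that it is never used; Theorem 9 records this, together with a more general class of factors.

## 2. Factors as metric structures

**Formulas.** A tracial von Neumann algebra is a structure in continuous logic. The basic formulas are (real and imaginary parts of) traces of $*$-polynomials in variables ranging over unit balls; from these one builds further formulas with continuous connectives ($\max$, $\min$, $\mathbin{\dot-}$, $|\cdot|,\dots$) and with $\sup$ and $\inf$ over unit balls. A *sentence* has no free variables, and takes a real value $\sigma^M$ in each $M$. Two algebras are *elementarily equivalent* ($M\equiv N$) if all sentences have the same value in both. Embeddings are unital, trace preserving $*$-homomorphisms. An embedding $f:M\to N$ is *elementary* if $\psi^M(a)=\psi^N(f(a))$ for all formulas $\psi$ and all tuples $a$ in $M$. For an inclusion we write $M\prec N$.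

For example, let
$$\eta(x_1,x_2)=\inf_u\max\big(\|u^*u-1\|_2,\ |\tau(u)|,\ \|[x_1,u]\|_2,\ \|[x_2,u]\|_2\big).$$
The sentence $\sup_{x_1,x_2}\eta$ is $0$ in $\mathcal R$: move $x_1,x_2$ by a small amount into a matrix subalgebra $M_{2^j}$ and take a trace-zero unitary in its commutant. It is positive in $L(\mathbb F_2)$: with $a,b$ the free generators, the textbook inequality $\|u-\tau(u)\|_2\le14\max(\|[u,u_a]\|_2,\|[u,u_b]\|_2)$ keeps $\eta(u_a,u_b)$ away from $0$. So no embedding of $\mathcal R$ into $L(\mathbb F_2)$ is elementary.

**Existentially closed.** An embeddable factor $M$ is an *existentially closed (e.c.) embeddable factor* if for every embeddable $N\supset M$, every quantifier-free $\psi$ and every tuple $x$ in $M$, we have $\inf_{y\in M}\psi(x,y)=\inf_{y\in N}\psi(x,y)$.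

For example, $L(\mathbb F_2)$ is embeddable but not e.c.: in the embeddable factor $L(\mathbb F_2)\,\overline\otimes\,\mathcal R$ a trace-zero unitary of $1\otimes\mathcal R$ gives $\eta(u_a,u_b)=0$, and in $L(\mathbb F_2)$ this value is positive.

**Infinitely generic.** The infinitely generic embeddable factors are the infinitely generic structures, in the sense of Robinson's infinite forcing, for the class of embeddable factors. Equivalently, they form the maximal class of embeddable factors with (i) and (ii). To get a feeling for (i) and (ii), replace embeddable factors by fields: every field embeds into an algebraically closed one, and every embedding between algebraically closed fields is elementary. So the algebraically closed fields satisfy the analogues of (i) and (ii).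

Two known facts about these classes: (a) every infinitely generic embeddable factor is an e.c. embeddable factor, and every embeddable factor embeds into a member of each class; (b) $\mathcal R$ is an e.c. embeddable factor. Fact (b) makes it reasonable to ask whether $\mathcal R$ is infinitely generic.

**Textbook facts.** We shall use the following.

(F1) Łoś' theorem, and downward Löwenheim–Skolem: a separable subset of a structure $X$ lies in a separable $Y\prec X$. The closure of the union of an increasing sequence of elementary substructures of $X$ is an elementary substructure of $X$. The II$_1$ factors are axiomatizable (Farah–Hart–Sherman), so elementary substructures of II$_1$ factors are II$_1$ factors. Tracial ultraproducts of II$_1$ factors are II$_1$ factors.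

(F2) Ultraproducts over $\mathcal U$ are $\aleph_1$-saturated: countably many conditions, in countably many variables and with parameters from a separable set, can be satisfied simultaneously as soon as each finite number of them can be satisfied approximately.

We use (F2) in one form. *Let $X$ be $\aleph_1$-saturated, let $A,C\subset Y$ be separable, and let $f:A\to X$ be an elementary map, that is, $\psi^Y(a)=\psi^X(f(a))$ for all formulas $\psi$ and tuples $a$ in $A$. Then $f$ extends to an elementary map $A\cup C\to X$.* (We identify algebras with their unit balls here.) Proof: let $(a_k)$ and $(c_k)$ be dense in $A$ and $C$. Consider the conditions $|\psi(x,f(a))-\psi^Y(c,a)|=0$, with $\psi$ in a countable dense set of formulas. For finitely many of them, $\inf_x\max_i|\psi_i(x,a)-\psi_i^Y(c,a)|$ is $0$ in $Y$. Hence, as $f$ is elementary, the same formula with $f(a)$ in place of $a$ is $0$ in $X$, so these conditions are approximately satisfiable. Realize all of them by a sequence $(d_k)$ in $X$ and send $c_k\mapsto d_k$. The resulting map preserves the values of formulas, so it is isometric and extends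 to the closure.

(F3) *(E1)* A separable II$_1$ factor that embeds into an ultraproduct over $\mathcal U$ of embeddable factors is embeddable. Indeed, embeddability of a separable algebra means that finitely many contractions have their $*$-moments, up to any given degree and error, approximated by those of contractions in $\mathcal R$; for elements of the ultraproduct one passes to a coordinate, then to $\mathcal R^{\mathcal U}$, then to a coordinate again. *(E2)* If $P$ is embeddable, so is $M_n(P)$, because $M_n(\mathcal R^{\mathcal U})\cong (M_n(\mathcal R))^{\mathcal U}\cong\mathcal R^{\mathcal U}$.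

(F4) $\Gamma$ is residually finite, hence $L(\Gamma)$ embeds into $\mathcal R^{\mathcal U}$: for finite-index normal subgroups $\Gamma_n$ decreasing to $\{1\}$, the normalized traces of the representations on $\ell^2(\Gamma/\Gamma_n)$ converge to $\tau$ of $L(\Gamma)$, and $\prod_{\mathcal U}M_{[\Gamma:\Gamma_n]}\subset\mathcal R^{\mathcal U}$. Also $\Gamma$ has property (T) (Kazhdan), which gives (1).

(F5) Every II$_1$ factor contains $\mathcal R$. In a II$_1$ factor, projections of equal trace are equivalent, and any two unital embeddings of $M_d$ are unitarily conjugate. If $M_d\subset M$ is unital, then $M=M_d\otimes(M_d'\cap M)$ with $M_d'\cap M$ a factor, so $(M_d'\cap M)'\cap M=M_d$.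

(F6) *Averaging.* Let $\mathcal V$ be a group of unitaries in $M$ and let $x\in\mathrm{Ball}(M)$. The element $\xi$ of minimal norm in the $\|\cdot\|_2$-closed convex hull $C$ of $\{vxv^*:v\in\mathcal V\}$ is $E_{\mathcal V'\cap M}(x)$, where $E_A$ is the trace-preserving conditional expectation. Indeed $C\subset\mathrm{Ball}(M)$, since the ball is $\|\cdot\|_2$-closed. The element $\xi$ is unique, so $v\xi v^*=\xi$ for $v\in\mathcal V$, that is, $\xi\in\mathcal V'\cap M$. For $d\in\mathcal V'\cap M$ we have $\tau(vxv^*d)=\tau(xv^*dv)=\tau(xd)$, so $E_{\mathcal V'\cap M}$ is constant on $C$, and $\xi=E_{\mathcal V'\cap M}(\xi)=E_{\mathcal V'\cap M}(x)$. In particular,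
$$\|x-E_{\mathcal V'\cap M}(x)\|_2\le\sup_{v\in\mathcal V}\|x-vxv^*\|_2=\sup_{v\in\mathcal V}\|[v,x]\|_2. \tag{5}$$

Finally, for contractions, $\|[a,b]\|_2\le2\|a\|_2$ and $\|[a,b]\|_2\le2\|b\|_2$ give
$$|e(u,g)-e(u',g')|\le2\|u-u'\|_2+2\|g-g'\|_2. \tag{6}$$

## 3. One alternation of quantifiers sees no difference

The sentence of the example above, $\sup_{x_1,x_2}\eta$, is of the form $\sup\inf$. It is natural to look first for a sentence of that kind. This cannot work.

**Proposition 2.** All e.c. embeddable factors agree on all $\sup\inf$-sentences and on all $\inf\sup$-sentences.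

*Proof.* Let $M_1,M_2$ be e.c. embeddable factors and $\sigma=\sup_x\inf_y\psi(x,y)$ with $\psi$ quantifier-free. Since $M_2\supset\mathcal R$, we have $M_1\hookrightarrow\mathcal R^{\mathcal U}\subset M_2^{\mathcal U}$. Choose a separable $P\prec M_2^{\mathcal U}$ with $M_1\subset P$. By (F1) and (E1) it is an embeddable factor, and $\sigma^P=\sigma^{M_2}$. As $M_1$ is e.c. in $P$, for every $x$ in $M_1$
$$\inf_{y\in M_1}\psi(x,y)=\inf_{y\in P}\psi(x,y)\le\sigma^P=\sigma^{M_2}.$$
So $\sigma^{M_1}\le\sigma^{M_2}$, and equality follows by symmetry. For an $\inf\sup$-sentence apply this to its negative. $\square$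

By (a) and (b), no sentence with at most one alternation separates $\mathcal R$ from an infinitely generic factor. We must build a sentence with more alternations.

## 4. Linear control of commutators

The predicate $\beta$ measures how far $b$ is from being *controlled* by $y$: $\beta_M(y,b)=0$ means that every $c\in\mathrm{Ball}(M)$ satisfies
$$\|[c,b]\|_2\le L\sum_i\|[c,y_i]\|_2 .$$
In particular $b$ then commutes with everything that commutes with $y$, and in addition the failure to commute is controlled linearly, with a constant fixed in advance. Here are three cases by hand.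

*Scalars.* In a II$_1$ factor $M$, $\beta_M(0,b)=\sup_c\|[c,b]\|_2\ge\|b-\tau(b)\|_2$, by (5) with $\mathcal V=U(M)$. So only scalars are controlled by $0$.

*Matrices.* Let $M_d\subset M$ be unital, $y\in\mathrm{Ball}(M_d)^m$, $u\in\mathrm{Ball}(M)$ and $\beta_M(y,u)\le s$. A unitary $c\in M_d'\cap M$ commutes with $y$, so $\|[c,u]\|_2\le s$. By (5) and (F5), $\|u-E_{M_d}(u)\|_2\le s$: elements controlled by a tuple in $M_d$ are close to $M_d$.

*A Haar unitary.* Generating a von Neumann algebra does not mean controlling it. Realize $\mathcal R$ by unitaries $u,v$ with $vuv^*=e^{2\pi i\vartheta}u$, $\vartheta$ irrational, and let $y=(u,1,\dots,1)$. Take $c=v^k$ with $t=2\pi k\vartheta$ close to $\pi/n$ modulo $2\pi$. Then $\|[c,u]\|_2=|e^{it}-1|$ and $\|[c,u^n]\|_2=|e^{int}-1|$, and letting $t\to\pi/n$ we get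
$$\beta_{\mathcal R}(y,u^n)\ge2-L\pi/n .$$
So $u^n$ lies in the algebra generated by $u$, but for large $n$ it is far from controlled.

What cures the third example is property (T): it makes a whole von Neumann algebra exactly controlled by finitely many generators, with the universal constant $L$.

**Lemma 3.** Let $\pi:\Gamma\to U(M)$ be a homomorphism into the unitary group of a tracial von Neumann algebra, $y_i=\pi(s_i)$ and $B=\pi(\Gamma)''$. Then $\beta_M(y,b)=0$ for all $b\in\mathrm{Ball}(B)$.

*Proof.* Consider the representation $\mathrm{Ad}\,\pi$ of $\Gamma$ on $L^2(M)$, and let $c\in\mathrm{Ball}(M)$. By (F6) with $\mathcal V=\pi(\Gamma)$, the element $c_0=E_{B'\cap M}(c)$ lies in the closed convex hull of the orbit $\{\pi(g)c\pi(g)^*\}$. The projection $P_{\rm inv}$ is constant on that orbit, hence on its closed convex hull, so $P_{\rm inv}c=P_{\rm inv}c_0=c_0$, the last because $c_0$ is invariant. Since $\|\pi(s_i)c\pi(s_i)^*-c\|_2=\|[c,y_i]\|_2$, (1) reads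
$$\|c-c_0\|_2\le\kappa^{-1}\sum_i\|[c,y_i]\|_2 .$$
For $b\in\mathrm{Ball}(B)$ we have $[c_0,b]=0$, so $\|[c,b]\|_2=\|[c-c_0,b]\|_2\le2\|c-c_0\|_2\le L\sum_i\|[c,y_i]\|_2$. $\square$

The constant $L$ depends neither on $M$ nor on $\pi$. This will let the same formula treat matrix algebras of all sizes and the infinite-dimensional algebra $L(\Gamma)$.

## 5. Matrix quotients of $SL_3(\mathbb Z)$ inside $\mathcal R$, and why counting fails

Write $\mathcal R=\overline{\bigcup_jM_{2^j}}$ and $E_j=E_{M_{2^j}}$, so $\|x-E_j(x)\|_2\to0$ for every $x\in\mathcal R$.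

**Lemma 4.** For every finite $F\subset\mathrm{Ball}(\mathcal R)$ and $\varepsilon>0$ there is a homomorphism $\pi:\Gamma\to U(\mathcal R)$ such that every $f\in F$ is within $\varepsilon$ in $\|\cdot\|_2$ of $\mathrm{Ball}(\pi(\Gamma)'')$.

*Proof.* We may assume $\varepsilon\le2$.

**Step 1: irreducible representations of large dimension.** We show that $\Gamma$ has finite-dimensional irreducible unitary representations of arbitrarily large dimension. Let $p$ be a prime. The elementary matrices generate $SL_3(\mathbb F_p)$, so it is a quotient of $\Gamma$. Let $\sigma$ be a nontrivial irreducible unitary representation of this finite group. Signed permutation matrices conjugate $e_{13}(1)$ to each $e_{kl}(1)$ or its inverse, so the conjugates of $e_{13}(1)$ generate the group. Therefore $\sigma(e_{13}(1))\ne1$. As $e_{13}(1)$ has order $p$, the unitary $\sigma(e_{13}(1))$ has an eigenvalue $\zeta$ that is a primitive $p$-th root of unity. Both $e_{12}(1)$ and $e_{23}(1)$ commute with $e_{13}(1)$, so the eigenspace $V_\zeta$ is invariant under $A=\sigma(e_{12}(1))$ and $B=\sigma(e_{23}(1))$. The commutator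 of $e_{12}(1)$ and $e_{23}(1)$ is $e_{13}(1)$, so $ABA^{-1}=\zeta B$ on $V_\zeta$. Hence the spectrum of $B|_{V_\zeta}$, a nonempty set of nonzero numbers, is invariant under multiplication by $\zeta$. It has at least $p$ elements, so $\dim\sigma\ge\dim V_\zeta\ge p$.

**Step 2: placing $M_d$ almost inside a large $M_k$.** Choose $d=2^j$ such that every $f\in F$ is within $\varepsilon/2$ of $f'=E_j(f)\in\mathrm{Ball}(M_d)$. By Step 1 take an irreducible $\sigma:\Gamma\to U(k)$ with $\sqrt{d/k}<\varepsilon/2$, and a unital embedding $\iota:M_k\to\mathcal R$. The number $k$ need not be a multiple of $d$. Write $k=qd+r$ with $0\le r<d$; here $q\ge1$, since $d<k$. Let $p\in M_k$ be a projection of rank $qd$, and let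
$$\rho:M_d\to pM_kp\cong M_d\otimes M_q,\qquad x\mapsto x\otimes1 .$$
If $r>0$, choose a unital homomorphism $\rho':M_d\to(1-\iota(p))\mathcal R(1-\iota(p))$, which exists because the corner is a II$_1$ factor; if $r=0$ put $\rho'=0$. Then $\iota\rho+\rho'$ is a unital embedding of $M_d$ into $\mathcal R$, so by (F5) there is $v\in U(\mathcal R)$ with $vxv^*=\iota\rho(x)+\rho'(x)$ for $x\in M_d$. Consequently
$$\|vf'v^*-\iota\rho(f')\|_2=\|\rho'(f')\|_2\le\tau(1-\iota(p))^{1/2}=\sqrt{r/k}<\varepsilon/2 .$$

**Step 3: the homomorphism.** Put $\pi(g)=v^*\iota(\sigma(g))v$. Since $\sigma$ is irreducible, $\pi(\Gamma)''=v^*\iota(M_k)v$. It contains the contraction $v^*\iota\rho(f')v$, which is within $\varepsilon/2$ of $f'$ and hence within $\varepsilon$ of $f$. $\square$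

We now have a clear contrast. In $\mathcal R$ the set of elements controlled by a tuple is small (the matrix case in Section 4, and Lemma 5 below). In a factor $M\supset L(\Gamma)$ the canonical unitaries control the infinite-dimensional algebra $L(\Gamma)$, by Lemma 3. One would like to separate the two situations by counting: "there is a $y$ controlling $n$ separated elements", say
$$\chi_n=\inf_{y,u_1,\dots,u_n}\max\Big\{\max_i\beta(y,u_i),\ \max_{i<k}\big(1\mathbin{\dot-}\|u_i-u_k\|_2\big)\Big\}.$$
But $\chi_n^{\mathcal R}=0$ for every $n$. Take in $M_{2^n}=M_2^{\otimes n}\subset\mathcal R$ the unitaries $r_i$ with $\mathrm{diag}(1,-1)$ in the $i$-th tensor place. Then $\|r_i-r_k\|_2=\sqrt2$ for $i\ne k$. Lemma 4 with $\varepsilon=1/5$ gives $\pi$ and $u_i\in\mathrm{Ball}(\pi(\Gamma)'')$ with $\|u_i-u_k\|_2\ge\sqrt2-\frac25>1$, and Lemma 3 gives $\beta_{\mathcal R}(\pi(s_\cdot),u_i)=0$. As $\chi_n$ is an $\inf\sup$-sentence, Proposition 2 and fact (a) show that it is $0$ in the infinitely generic factors too. "Each controlled set is finite up to $\varepsilon$" and "some controlled set is infinite" are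 not told apart by counting up to $n$.

## 6. Coding all patterns on a controlled set

There is another way to tell finite sets from infinite ones. Suppose that we have a family of sets $D(y)$, and we ask that for each $y$ there is a $w$ such that $D(w)$ codes all subsets of $D(y)$. If the sets $D(y)$ are finite, of arbitrarily large size, this is plausible: a set with $n$ elements has only $2^n$ subsets. If some $D(y)$ is infinite and every $D(w)$ is separable, it should fail: there are uncountably many subsets.

The sentence $\theta$ says this, with $D(y)$ the set of elements controlled by $y$. A *pattern* is a function $u\mapsto e(u,g)=\|[u,g]\|_2$ on $D(y)$, given by some $g$. The inner supremum in (3) is $0$ exactly when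
$$|e(u,z)-e(u,g)|\le15\delta\quad\text{for every }u\text{ with }\beta(y,u)<\delta .$$
So $\theta=0$ says, approximately: *for every $y$ there is a $w$ such that every pattern on the elements controlled by $y$ is realized, up to $15\delta$, by some $z$ that is controlled by $w$.*

The case $y=0$ can be done by hand in any II$_1$ factor $M$. If $\beta_M(0,u)\le\delta$ then $\|u-\tau(u)\|_2\le\delta$ by Section 4, so $e(u,g)=\|[u-\tau(u),g]\|_2\le2\delta$ for every $g$. Hence $w=0$, $z=0$ serve for all $g$, and $\Phi_M(0,0)=0$.

For the failure in $\mathcal G$ there is an obstacle to keep in mind. A separable $M$ contains only separably many $g$. The uncountably many patterns are realized only in extensions $N_S\succ M$, a different one for each pattern $S$, and so are the codes $z_S$. The Cantor argument needs the codes in one separable place. This is why $z$ is asked to be controlled by $w\in M$: Section 8 shows that in $\mathcal G$ such an element cannot be far from $M$.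

## 7. Total boundedness, and $\theta^{\mathcal R}=0$

**Lemma 5.** For $y\in\mathrm{Ball}(\mathcal R)^m$ there are finitely many $u_1,\dots,u_r\in\mathrm{Ball}(\mathcal R)$ such that every $u\in\mathrm{Ball}(\mathcal R)$ with $\beta_{\mathcal R}(y,u)\le\delta$ is within $3\delta$ of some $u_i$ in $\|\cdot\|_2$.

*Proof.* This is the matrix case of Section 4, perturbed. Choose $j$ with $\sum_i\|y_i-E_j(y_i)\|_2\le\delta/(2L)$. For a unitary $c\in M_{2^j}'\cap\mathcal R$ we have $[c,y_i]=[c,y_i-E_j(y_i)]$, so
$$L\sum_i\|[c,y_i]\|_2\le2L\sum_i\|y_i-E_j(y_i)\|_2\le\delta .$$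
If $\beta_{\mathcal R}(y,u)\le\delta$, it follows that $\|[c,u]\|_2\le\delta+\delta=2\delta$. Since $(M_{2^j}'\cap\mathcal R)'\cap\mathcal R=M_{2^j}$, (5) gives $\|u-E_j(u)\|_2\le2\delta$. Let $u_1,\dots,u_r$ be a finite $\delta$-net of the compact set $\mathrm{Ball}(M_{2^j})$. $\square$

**Proposition 6.** $\theta^{\mathcal R}=0$.

*Proof.* All values are $\ge0$, so for each $y\in\mathrm{Ball}(\mathcal R)^m$ we need a $w$ with $\Phi_{\mathcal R}(y,w)=0$.

**Step 1: finitely many patterns.** Take $u_1,\dots,u_r$ from Lemma 5. The set of vectors $(e(u_i,g))_{i\le r}$, $g\in\mathrm{Ball}(\mathcal R)$, lies in $[0,2]^r$, so it is totally bounded. Hence there are $g_1,\dots,g_t\in\mathrm{Ball}(\mathcal R)$ such that each $g\in\mathrm{Ball}(\mathcal R)$ has an index $l$ with $|e(u_i,g)-e(u_i,g_l)|\le\delta$ for all $i$.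

**Step 2: one $w$ that codes them all.** By Lemma 4 for $F=\{g_1,\dots,g_t\}$ choose $\pi:\Gamma\to U(\mathcal R)$ and $z_l\in\mathrm{Ball}(\pi(\Gamma)'')$ with $\|z_l-g_l\|_2\le\delta$ for all $l$. Put $w_i=\pi(s_i)$. By Lemma 3, $\beta_{\mathcal R}(w,z_l)=0$ for all $l$.

**Step 3: the estimate.** Given $g$, take its index $l$ and put $z=z_l$. Let $u\in\mathrm{Ball}(\mathcal R)$. If $\beta_{\mathcal R}(y,u)>\delta$, then $\delta\mathbin{\dot-}\beta_{\mathcal R}(y,u)=0$. If $\beta_{\mathcal R}(y,u)\le\delta$, choose $i$ with $\|u-u_i\|_2\le3\delta$. By (6),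
$$|e(u,z_l)-e(u_i,z_l)|\le6\delta,\qquad |e(u_i,z_l)-e(u_i,g_l)|\le2\delta,$$
$$|e(u_i,g_l)-e(u_i,g)|\le\delta,\qquad |e(u_i,g)-e(u,g)|\le6\delta,$$
so $|e(u,z)-e(u,g)|\le15\delta$. In both cases the minimum in (3) is $0$. Hence $\Phi_{\mathcal R}(y,w)=0$. $\square$

## 8. In $\mathcal G$, elements controlled from $M$ stay near $M$

Let $\mathcal G$ be as in Theorem 1. From here on, the only properties of embeddable factors that we use are (E1) and (E2), together with (i) and (ii).

The idea of the next lemma is this. Suppose $z\in N$ is far from $M$. Then in a large elementary extension of $N$ an automorphism $\alpha$ fixes $M$ and moves $z$. If we can enlarge the algebra so that $\alpha$ is implemented by a unitary $\sigma$, then $\sigma$ commutes with $w\in M$ but not with $z$, and $z$ is not controlled by $w$ in the larger algebra. By (ii) it was not controlled in $N$ either. The usual way to implement $\alpha$ is the crossed product $P\rtimes_\alpha\mathbb Z$, but this need not be a factor (for $\alpha=\mathrm{id}$ it is $P\,\overline\otimes\,L(\mathbb Z)$). We use instead a cyclic shift in $M_n(P)$,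 which implements $\alpha$ up to an error of order $1/\sqrt n$.

**Lemma 7.** Let $M\subset N$ with $M,N\in\mathcal G$, let $w\in\mathrm{Ball}(M)^m$, $z\in\mathrm{Ball}(N)$, and $\beta_N(w,z)\le s$. Then $\|z-E_M(z)\|_2\le s$.

*Proof.* Let $\Delta:N\to N^{\mathcal U}$ be the diagonal embedding. By (ii), $M\prec N$, and so $M^{\mathcal U}\prec N^{\mathcal U}$ by Łoś' theorem.

**Step 1: a second copy of $N$, inside $M^{\mathcal U}$.** We look for an elementary embedding $\varphi:N\to N^{\mathcal U}$ that agrees with $\Delta$ on $M$ and has image in $M^{\mathcal U}$. The diagonal embedding $M\to M^{\mathcal U}$ is elementary, and since $M\prec N$ it is an elementary map on the subset $M$ of $N$. As $M^{\mathcal U}$ is $\aleph_1$-saturated, the extension statement after (F2) extends it to an elementary map $\varphi:N\to M^{\mathcal U}$. As $M^{\mathcal U}\prec N^{\mathcal U}$, $\varphi$ is also elementary as a map into $N^{\mathcal U}$.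

**Step 2: an automorphism carrying $\Delta$ to $\varphi$.** We construct a separable $P\prec N^{\mathcal U}$ containing $\Delta(N)\cup\varphi(N)$ and an automorphism $\alpha$ of $P$ with $\alpha\Delta=\varphi$. Both $\Delta$ and $\varphi$ are elementary into $N^{\mathcal U}$, so $f_0=\varphi\Delta^{-1}:\Delta(N)\to\varphi(N)$ is an elementary bijection between separable subsets of $N^{\mathcal U}$. Put $A_0=\Delta(N)$, $B_0=\varphi(N)$, and let $P_0\prec N^{\mathcal U}$ be separable with $A_0\cup B_0\subset P_0$. Suppose that an elementary bijection $f_k:A_k\to B_k$ and a separable $P_k\prec N^{\mathcal U}$ containing $A_k\cup B_k$ are given. By the extension statement (with $X=Y=N^{\mathcal U}$), extend $f_k$ to an elementary map on $A_k\cup P_k$. It is isometric, hence injective; extend its inverse to an elementary map whose domain also contains $P_k$. Inverting again, we get an elementary bijection $f_{k+1}:A_{k+1}\to B_{k+1}$ of separable sets that extends $f_k$ and satisfies $P_k\subset A_{k+1}\cap B_{k+1}$. Choose a separable $P_{k+1}\prec N^{\mathcal U}$ containing $A_{k+1}\cup B_{k+1}$.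

The $P_k$ increase; let $P$ be the closure of their union. Then $P\prec N^{\mathcal U}$ by (F1). Since $A_k\subset P_k\subset A_{k+1}$ and $B_k\subset P_k\subset B_{k+1}$, both $\bigcup A_k$ and $\bigcup B_k$ are dense in $P$. The isometric map $\bigcup_kf_k$ therefore extends to a bijection $\alpha$ of $P$ that preserves the values of all formulas; in particular it is a trace-preserving $*$-automorphism. It extends $f_0$, so $\alpha\Delta=\varphi$. By (F1) and (E1), $P$ is an embeddable II$_1$ factor.

(Under the Continuum Hypothesis $N^{\mathcal U}$ is saturated, so there is $\alpha\in\mathrm{Aut}(N^{\mathcal U})$ with $\alpha\Delta=\varphi$, and one need only choose a separable $P\prec N^{\mathcal U}$ containing $\Delta(N)\cup\varphi(N)$ with $\alpha(P)=P$.)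

**Step 3: making $\alpha$ inner.** In $Q=\prod_{n\to\mathcal U}M_n(P)$ put
$$\Theta(x)=\big(\mathrm{diag}(x,\alpha(x),\dots,\alpha^{n-1}(x))\big)_n\quad(x\in P),\qquad\sigma=(\sigma_n)_n,$$
where $\sigma_n$ is the permutation matrix with $\sigma_n\,\mathrm{diag}(d_0,\dots,d_{n-1})\,\sigma_n^*=\mathrm{diag}(d_1,\dots,d_{n-1},d_0)$. The normalized trace of the $n$-th coordinate of $\Theta(x)$ is $\frac1n\sum_{k<n}\tau(\alpha^k(x))=\tau(x)$, so $\Theta$ is an embedding. The $n$-th coordinates of $\sigma\Theta(x)\sigma^*$ and $\Theta(\alpha(x))$ are
$$\mathrm{diag}(\alpha(x),\dots,\alpha^{n-1}(x),x)\quad\text{and}\quad\mathrm{diag}(\alpha(x),\dots,\alpha^{n-1}(x),\alpha^n(x)).$$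
They differ in the last entry only, so their $\|\cdot\|_2$-distance is $\|x-\alpha^n(x)\|_2/\sqrt n\le2\|x\|/\sqrt n$. Hence $\sigma\Theta(x)\sigma^*=\Theta(\alpha(x))$ in $Q$.

**Step 4: back into $\mathcal G$.** Choose a separable $Q_0\prec Q$ containing $\Theta(P)$ and $\sigma$. By (E2) each $M_n(P)$ is embeddable, so by (F1) and (E1) $Q_0$ is an embeddable II$_1$ factor. By (i), $Q_0\subset N_2$ for some $N_2\in\mathcal G$. The embedding $\Theta\Delta:N\to N_2$ is between members of $\mathcal G$, so it is elementary by (ii), and
$$\beta_{N_2}(\Theta\Delta(w),\Theta\Delta(z))=\beta_N(w,z)\le s .$$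

**Step 5: testing against $\sigma$.** Use $c=\sigma$ in the supremum that defines $\beta_{N_2}$. Since $\alpha\Delta(w_i)=\varphi(w_i)=\Delta(w_i)$, we have $\sigma\Theta\Delta(w_i)\sigma^*=\Theta\Delta(w_i)$, so $\sigma$ commutes with all $\Theta\Delta(w_i)$. Therefore $\|[\sigma,\Theta\Delta(z)]\|_2\le s$. Since $[\sigma,\Theta\Delta(z)]\sigma^*=\Theta(\alpha\Delta(z))-\Theta(\Delta(z))$, this says
$$\|\varphi(z)-\Delta(z)\|_2=\|\alpha\Delta(z)-\Delta(z)\|_2\le s .$$
Now $\varphi(z)\in M^{\mathcal U}$, and the element of $M^{\mathcal U}$ nearest to $\Delta(z)$ is $E_{M^{\mathcal U}}(\Delta(z))=\Delta(E_M(z))$. Hence $\|z-E_M(z)\|_2=\|\Delta(z)-\Delta(E_M(z))\|_2\le s$. $\square$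

## 9. Uncountably many patterns: $\theta^G\ge1/400$

**Proposition 8.** $\theta^G\ge\delta/4=\frac1{400}$ for every $G\in\mathcal G$.

*Proof.*

**Step 0: we may assume that $L(\Gamma)$ is present.** Since $\mathcal R\subset G$, (F4) gives $L(\Gamma)\subset\mathcal R^{\mathcal U}\subset G^{\mathcal U}$. A separable elementary substructure of $G^{\mathcal U}$ that contains $G\cup L(\Gamma)$ is an embeddable factor by (F1) and (E1), so by (i) it embeds into some $M\in\mathcal G$. The resulting embedding $G\to M$ is elementary by (ii), so $\theta^G=\theta^M$. Thus we may work with $M\in\mathcal G$, $L(\Gamma)\subset M$. Let $y=(u_{s_1},\dots,u_{s_m})\in M^m$ be the canonical unitaries.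

Suppose, for contradiction, that $\theta^M<\delta/4$. Then $\inf_w\Phi_M(y,w)<\delta/4$, so there is $w\in\mathrm{Ball}(M)^m$ with $\Phi_M(y,w)<\delta/4$. Fix it.

**Step 1: one extension for each subset of $\mathbb N$.** We realize every $0/2$ pattern on an infinite sequence of controlled elements. An element of infinite order in $\Gamma$ generates in $L(\Gamma)$ a copy of $L(\mathbb Z)\cong L^\infty[0,1]$. The Rademacher functions in it are commuting self-adjoint unitaries $r_1,r_2,\dots\in L(\Gamma)$ with $\tau(r_{j_1}\cdots r_{j_l})=0$ for distinct indices, $l\ge1$.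

Let $S\subset\mathbb N$ and $J\ge1$. For $\epsilon\in\{1,-1\}^J$ the projections $p_\epsilon=\prod_{j\le J}\frac12(1+\epsilon_jr_j)$ are pairwise orthogonal, have sum $1$ and trace $2^{-J}$, and $r_j=\sum_\epsilon\epsilon_jp_\epsilon$ for $j\le J$. Let $\epsilon'_j=(-1)^{1_S(j)}\epsilon_j$. In the factor $M$ choose partial isometries $v_\epsilon$ with $v_\epsilon^*v_\epsilon=p_\epsilon$ and $v_\epsilon v_\epsilon^*=p_{\epsilon'}$, and put $g_{S,J}=\sum_\epsilon v_\epsilon$. This is a unitary of $M$ with $g_{S,J}\,p_\epsilon\,g_{S,J}^*=p_{\epsilon'}$, and so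
$$g_{S,J}\,r_j\,g_{S,J}^*=\sum_\epsilon\epsilon_jp_{\epsilon'}=(-1)^{1_S(j)}r_j\qquad(j\le J).$$
Let $g_S=(g_{S,J})_J\in U(M^{\mathcal U})$. It commutes with $r_j$ for $j\notin S$. For $j\in S$ it anticommutes with $r_j$, so that $[r_j,g_S]=2r_jg_S$. Hence
$$e(r_j,g_S)=0\ \ (j\notin S),\qquad e(r_j,g_S)=2\ \ (j\in S). \tag{7}$$
Take a separable $P_S\prec M^{\mathcal U}$ containing $M\cup\{g_S\}$. It is an embeddable factor by (F1) and (E1), so by (i) there is $N_S\in\mathcal G$ with $P_S\subset N_S$. By (ii), $M\prec N_S$, so $\Phi_{N_S}(y,w)=\Phi_M(y,w)<\delta/4$.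

**Step 2: a code in $N_S$.** We apply $\Phi_{N_S}(y,w)<\delta/4$ to $g=g_S$. It gives $z_S\in\mathrm{Ball}(N_S)$ with $\beta_{N_S}(w,z_S)<\delta/4$ and
$$\min\big(\delta\mathbin{\dot-}\beta_{N_S}(y,u),\ |e(u,z_S)-e(u,g_S)|\mathbin{\dot-}15\delta\big)<\delta/4\qquad\text{for all }u\in\mathrm{Ball}(N_S).$$
Take $u=r_j$. Since $r_j\in\mathrm{Ball}(L(\Gamma))$ and $y$ consists of the canonical unitaries, Lemma 3, applied in $N_S$, gives $\beta_{N_S}(y,r_j)=0$. The first entry of the minimum is then $\delta$, so the second must be less than $\delta/4$:
$$|e(r_j,z_S)-e(r_j,g_S)|<15\delta+\delta/4\qquad\text{for all }j .$$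

**Step 3: moving the code into $M$.** By Lemma 7 for $M\subset N_S$ and $s=\delta/4$, the element $m_S=E_M(z_S)\in\mathrm{Ball}(M)$ satisfies $\|z_S-m_S\|_2\le\delta/4$. By (6), $|e(r_j,m_S)-e(r_j,z_S)|\le\delta/2$. As $15\delta+\frac\delta4+\frac\delta2<16\delta$, (7) gives
$$\|[r_j,m_S]\|_2<0.16\ \ (j\notin S),\qquad\|[r_j,m_S]\|_2>1.84\ \ (j\in S).$$

**Step 4: counting.** If $S\ne T$, pick $j$ in the symmetric difference. Then
$$1.68<\|[r_j,m_S-m_T]\|_2\le2\|m_S-m_T\|_2 .$$
So $\{m_S:S\subset\mathbb N\}$ is an uncountable subset of $M$ whose points are at mutual $\|\cdot\|_2$-distance greater than $0.84$. This contradicts the separability of $M$. Hence $\theta^G=\theta^M\ge\delta/4$. $\square$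

*Proof of Theorem 1.* Combine Propositions 6 and 8: $\theta^{\mathcal R}=0$ and $\theta^G\ge\frac1{400}$, so $G\not\equiv\mathcal R$ for every $G\in\mathcal G$, and $\mathcal R\notin\mathcal G$. The infinitely generic embeddable factors form a class with (i) and (ii), so $\mathcal R$ is not one of them. $\blacksquare$

## 10. Classes closed under ultraproducts and matrix amplification

**Theorem 9.** Let $\mathcal K$ be a nonempty class of separable II$_1$ factors such that

(K1) every separable II$_1$ factor embeddable in an ultraproduct over $\mathcal U$ of members of $\mathcal K$ belongs to $\mathcal K$;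

(K2) $P\in\mathcal K$ implies $M_n(P)\in\mathcal K$ for all $n$.

Let $\mathcal G\subset\mathcal K$ be such that every member of $\mathcal K$ embeds in a member of $\mathcal G$, and embeddings between members of $\mathcal G$ are elementary. Then $\theta^G\ge\frac1{400}$ for all $G\in\mathcal G$. Hence no $G\in\mathcal G$ is elementarily equivalent to $\mathcal R$. This applies to the embeddable factors and also to the class of all separable II$_1$ factors. The Continuum Hypothesis is not needed.

*Proof.* Read Sections 8 and 9 with "embeddable factor" replaced by "member of $\mathcal K$", (E1) by (K1), and (E2) by (K2). The auxiliary factors there were separable elementary substructures of $N^{\mathcal U}$ (the factor $P$), of $\prod_{n\to\mathcal U}M_n(P)$ (the factor $Q_0$), of $G^{\mathcal U}$ (Step 0 of Proposition 8) and of $M^{\mathcal U}$ (the factors $P_S$), with $G,M,N,P\in\mathcal K$. They are II$_1$ factors by (F1), and they belong to $\mathcal K$ by (K1) and (K2). The inclusion $L(\Gamma)\subset\mathcal R^{\mathcal U}\subset G^{\mathcal U}$ still holds, since every II$_1$ factor contains $\mathcal R$.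 Lemma 3 holds in every tracial von Neumann algebra. Nothing else about embeddability was used, and in the main line of Lemma 7 only $\aleph_1$-saturation of $M^{\mathcal U}$ and $N^{\mathcal U}$ was used, which does not need the Continuum Hypothesis. So $\theta^G\ge\frac1{400}$, and $\theta^{\mathcal R}=0$ by Proposition 6. The class of embeddable factors satisfies (K1) and (K2) by (E1) and (E2), and the class of all separable II$_1$ factors satisfies them trivially. $\square$

## 11. Theories of e.c. factors and the complexity of $\theta$

**Corollary 10.**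

1. No model of $\mathrm{Th}(\mathcal R)$ is an infinitely generic embeddable factor. No embedding of $\mathcal R$ into an infinitely generic embeddable factor is elementary. $\mathcal R^{\mathcal U}\not\cong G^{\mathcal V}$ for every infinitely generic $G$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$.
2. There are e.c. embeddable factors that are not elementarily equivalent: $\mathcal R$, by fact (b), and any infinitely generic $G$, by fact (a).
3. All e.c. embeddable factors nevertheless agree on all $\sup\inf$-sentences, and hence on all $\inf\sup$-sentences. So no sentence of either of these forms can separate $\mathcal R$ from the infinitely generic factors. The separating sentence $\theta$ is of the form $\sup\inf\sup\inf\sup\inf$.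

*Proof.* (1) By Theorem 1 an infinitely generic $G$ is not elementarily equivalent to $\mathcal R$; this is the first claim. An elementary embedding $\mathcal R\to G$ would give $G\equiv\mathcal R$. Ultrapowers are elementarily equivalent to their bases, so an isomorphism $\mathcal R^{\mathcal U}\cong G^{\mathcal V}$ would also give $G\equiv\mathcal R$.

(2) Infinitely generic embeddable factors exist and are e.c. by (a), $\mathcal R$ is e.c. by (b), and the two are not elementarily equivalent by Theorem 1.

(3) The first two assertions are Proposition 2 with facts (a) and (b). For the prefix of $\theta$, write $\beta(y,b)=\sup_ca(y,b,c)$ with $a$ quantifier-free. Since $t\mapsto\delta\mathbin{\dot-}t$ is continuous and decreasing, $\delta\mathbin{\dot-}\beta(y,u)=\inf_{c'}(\delta\mathbin{\dot-}a(y,u,c'))$, and $\min$ and $\max$ with a term not containing the bound variable pass through $\inf$ and $\sup$. So the maximum in (3) equals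
$$\sup_{c,u}\ \inf_{c'}\ \max\Big\{a(w,z,c),\ \min\big(\delta\mathbin{\dot-}a(y,u,c'),\ |e(u,z)-e(u,g)|\mathbin{\dot-}15\delta\big)\Big\},$$
and
$$\theta=\sup_y\inf_w\sup_g\inf_z\sup_{c,u}\inf_{c'}\max\{\cdots\}. \qquad\square$$
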